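# Bernoulli percolation below the infinite clusters of a nonamenable transitive graph

## 1. Stochastic domination, invariant domination, and two densities

Let $G$ be a countable, connected, locally finite graph with vertex set $V$. We look at random elements $X=(X_v)_{v\in V}$ of $\{0,1\}^V$, and we also read $X$ as the random set $\{v:X_v=1\}$. For $q\in[0,1]$, $\nu_q$ is the i.i.d. Bernoulli measure of density $q$ on $\{0,1\}^V$.

**Definition (stochastic domination).** $X$ *stochastically dominates* $Y$ if $\mathbb E f(X)\ge\mathbb E f(Y)$ for every bounded increasing $f$ on $\{0,1\}^V$. Equivalently (Strassen's theorem), there is a coupling with $X\ge Y$ almost surely, called a monotone coupling. Put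
$$p(X)=\sup\{q\in[0,1]: X\text{ stochastically dominates }\nu_q\}.$$

*Example 1.* Let $V$ be infinite, toss one fair coin, and let all $X_v$ equal its outcome. Every site has density $\frac12$, but $p(X)=0$. Indeed, if $X$ dominates $\nu_q$, apply the definition to the increasing event $\{X_F\ne0\}$ for a finite set $F$. This gives $\frac12=\mathbb P(X_F=0)\le(1-q)^{|F|}$ for every finite $F$, which forces $q=0$. Here and below $X_F=(X_v)_{v\in F}$, and "$X_F=0$" means that $X$ vanishes on all of $F$.

**Definition (invariant domination).** Let $G$ be transitive and write $\Gamma=\mathrm{Aut}(G)$. Let the law of $X$ be $\Gamma$-invariant. $X$ *invariantly dominates* $Y$ if there is a monotone coupling of $X$ and $Y$ whose joint law is $\Gamma$-invariant. Put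
$$p_{\mathsf{inv}}(X)=\sup\{q\in[0,1]: X\text{ invariantly dominates }\nu_q\}\le p(X).$$

*Example 2.* If $X\sim\nu_p$ then $p(X)=p_{\mathsf{inv}}(X)=p$. For $0\le q\le p$, $p>0$, take $\eta\sim\nu_{q/p}$ independent of $X$. The pair $(X,X\eta)$ has an invariant law and $X\eta\sim\nu_q$. Conversely, domination of $\nu_q$ gives $p=\mathbb P(X_v=1)\ge q$.

## 2. Infinite clusters and nonamenability

**Definition (percolation, infinite cluster process).** Let $\omega\sim\nu_p$. A vertex $v$ is *open* if $\omega_v=1$, and *closed* otherwise. The *clusters* of $\omega$ are the connected components of the subgraph induced by the open vertices; the cluster of a closed vertex is empty. The *infinite cluster process* $\omega^\infty$ is defined by $\omega^\infty_v=1$ if and only if $v$ lies in an infinite cluster. The critical parameter $p_c$ is the supremum of the $p$ for which there is almost surely no infinite cluster.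

*Example 3.* On $\mathbb Z$ with $p<1$, every vertex has closed vertices on both sides almost surely, so $\omega^\infty\equiv0$ and $p_c=1$.

**Definition (nonamenability).** For finite $E\subset V$ let $\partial E$ be the outer vertex boundary, that is, the set of vertices outside $E$ with a neighbor in $E$. Put $h=\inf\{|\partial E|/|E|:\emptyset\ne E\subset V\text{ finite}\}$. A transitive $G$ is *nonamenable* if $h>0$, and *amenable* if $h=0$.

*Example 4.* In $\mathbb Z^d$, boxes show $h=0$. For the $d$-regular tree with $d\ge3$ we have $h=d-2$. To see this, let $E$ be finite and nonempty, let $e(E)$ be the number of edges inside $E$, and let $e(E,\partial E)$ be the number of edges from $E$ to $\partial E$. Counting degrees, $d|E|=2e(E)+e(E,\partial E)$. Subgraphs of a tree are forests, so $e(E)\le|E|-1$ and $e(E)+e(E,\partial E)\le|E|+|\partial E|-1$. Adding these gives $|\partial E|\ge(d-2)|E|+2$. If $E$ is connected, then $e(E)=|E|-1$ and each boundary vertex has exactly one neighbor in $E$, so $|\partial E|=(d-2)|E|+2$. Letting $|E|\to\infty$ gives $h=d-2$.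

**Notation for the rest of the notes.** $X=\omega^\infty$. For finite $B\subset V$, $C_\infty(V\setminus B)$ is the set of vertices in infinite clusters of the restriction $\omega|_{V\setminus B}$. It is decreasing in $B$. Put $C_\infty=C_\infty(V)$, so that $X=1_{C_\infty}$. $B_n(x)$ is the ball of radius $n$; on a transitive graph its size is $|B_n|$. $D$ is the degree of a transitive graph, so $|\partial E|\le D|E|$. A root $o\in V$ is fixed. "Harris" is the Harris inequality: increasing functions of independent $\{0,1\}$-variables, not necessarily identically distributed, are nonnegatively correlated.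

## 3. Bernoulli lower bounds for the infinite cluster process: two questions, two theorems

It is known that on a nonamenable bounded-degree transitive graph $p_{\mathsf{inv}}(\omega^\infty)\to1$ as $p\to1$. What about all supercritical $p$? The following question comes from Gourab Ray and Yinon Spinka, "Characterizations of amenability through stochastic domination and finitary codings", arXiv:2304.13784 (2023). On a nonamenable transitive graph,

(i) is $p(\omega^\infty)$ positive for all $p>p_c$?

(ii) is $p_{\mathsf{inv}}(\omega^\infty)$ positive for all $p>p_c$?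

In words: does the set of vertices in infinite clusters, however thin it is just above $p_c$, always contain a genuinely independent set of positive density, and can that set be chosen without breaking the symmetry of the graph? Both answers are yes.

**Theorem 1.** Let $G$ be an infinite, connected, locally finite, transitive nonamenable graph and $p>p_c(G)$. Then $p_{\mathsf{inv}}(\omega^\infty)>0$. In particular $p(\omega^\infty)>0$.

**Theorem 2.** (a) On every countable, connected, locally finite infinite graph and for every $p\in[0,1)$: $\omega^\infty$ stochastically dominates $\nu_q$ if and only if $\mathbb P_p(F\not\leftrightarrow\infty)\le(1-q)^{|F|}$ for all finite nonempty $F\subset V$. Hence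
$$p(\omega^\infty)=\inf_F\Big(1-\mathbb P_p(F\not\leftrightarrow\infty)^{1/|F|}\Big)\qquad(F\text{ finite, nonempty}).$$
(b) If $G$ is infinite and transitive and $p\in(p_c,1)$, then
$$p(\omega^\infty)>0\iff p_{\mathsf{inv}}(\omega^\infty)>0\iff G\text{ is nonamenable}.$$
Moreover $p(\omega^\infty)\le1-(1-p)^h$.

Here $\{F\not\leftrightarrow\infty\}=\{X_F=0\}$. Theorem 2 is a supplement, proved in Section 12, and it is not used for Theorem 1. If $p=1$ then $X\equiv1$ and Theorem 1 is trivial, so from now on $p<1$.

## 4. Amenable graphs and the 3-regular tree by hand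

**Amenable graphs.** If all of $\partial E$ is closed, no vertex of the finite set $E$ is in an infinite cluster. So if $X$ dominates $\nu_q$, then
$$(1-p)^{|\partial E|}\le\mathbb P(X_E=0)\le(1-q)^{|E|},\qquad\text{that is,}\qquad q\le1-(1-p)^{|\partial E|/|E|}.\tag{1}$$
Taking the infimum over $E$ gives $q\le1-(1-p)^h$, which is $0$ when $h=0$. On an amenable graph $\omega^\infty$ dominates no $\nu_q$ with $q>0$ for any $p<1$. The hypothesis of nonamenability cannot be dropped.

**The 3-regular tree, question (i).** Fix a ray in the tree. From each $v$ there is a unique ray that eventually merges with it; call the first vertex after $v$ on that ray the *parent* of $v$. Every vertex has one parent and two children. Call $v$ *alive* if there is an infinite open path starting at $v$ in which each vertex is a child of the previous one. Let $A_v$ be the indicator of this event and $\phi=\mathbb P(A_v=1)$. Since $A_v=\omega_v\max(A_{c},A_{c'})$ for the children $c,c'$ of $v$, we have $\phi=p(1-(1-\phi)^2)$. This is survival of a branching process with $\mathrm{Bin}(2,p)$ offspring (conditioned on nothing but $v$ being open), so $\phi>0$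 exactly when $p>\frac12$, and then
$$\phi=2-\tfrac1p,\qquad1-\phi=\tfrac{1-p}p .$$
Also $p_c=\frac12$. An infinite cluster contains a ray; a ray eventually goes down forever or goes up forever; the latter needs all ancestors of some vertex to be open, which has probability $0$ for $p<1$. So an infinite cluster almost surely contains an alive vertex.

Let $p\in(\frac12,1)$. Reveal the states $A_v$ from a vertex $r$ downward, generation by generation, siblings consecutively. The states in generation $k+1$ are i.i.d. Bernoulli$(\phi)$ and independent of $\omega$ on the generations up to $k$. So the triples (state of $v$, states of its two children), with $v$ in generation $k$, are independent. The states in generations below index $k$ are functions of those in generation $k$ and of $\omega$ in the generations with index less than $k$. Hence, given everything revealed before, a pair of siblings has its conditional law given the state of the parent only. The conditional probabilities that the next vertex is alive are therefore as follows.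

- Parent alive: the first child has $\phi/(2\phi-\phi^2)=p$; the second has $\phi$ if the first is alive and $1$ if it is dead.
- Parent dead, so that if a child is alive the parent is closed: the first child has $(1-p)\phi/(1-\phi)=p\phi$; the second has $\phi$ if the first is alive. If the first is dead, the second has
$$\frac{(1-p)\phi(1-\phi)}{(1-p)\phi(1-\phi)+(1-\phi)^2}=\frac{\phi}{\phi+1/p}=\frac\phi2 .$$

All of these, and $\phi$ for $r$ itself, are at least $\phi/2$. So the states in the first $n$ generations below $r$ dominate a product of Bernoulli$(\phi/2)$ variables. Every finite subset of $V$ lies in such a region if $r$ is a remote enough ancestor. Since $\omega^\infty_v\ge A_v$, a limit of the finite couplings gives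
$$p(\omega^\infty)\ge\tfrac\phi2=1-\tfrac1{2p}>0\qquad\text{for all }p\in(\tfrac12,1).$$
This settles (i) for this tree. It says nothing about (ii), because the chosen ray is not invariant under $\mathrm{Aut}(G)$. On a general graph there is no such ordering of the vertices.

## 5. Sequential coupling, and what conditioning on zeros of $X$ destroys

The tree argument used one principle: if every vertex, revealed after others, still has conditional probability at least $q$ to be $1$, there is a Bernoulli$(q)$ process below. A random ordering makes this principle invariant.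

**Lemma 1.** Let $G$ be transitive, $q\in(0,1]$, and let $(X,Z)$ be a pair of $\{0,1\}^V$-valued processes with $\Gamma$-invariant joint law and $Z\le X$. Suppose $\mathbb P(Z_v=1\mid Z_J=x)\ge q$ for every $v$, every finite $J\not\ni v$ and every $x\in\{0,1\}^J$ with $\mathbb P(Z_J=x)>0$. Then $X$ invariantly dominates $\nu_q$.

*Proof.* Let $U_v,\zeta_v$ ($v\in V$) be i.i.d. uniform on $[0,1]$, independent of $(X,Z)$. The labels $U$ order the vertices; put $L_v=\{u:U_u<U_v\}$. Let $\rho_v(J,x)=\mathbb P(Z_v=1\mid Z_J=x)$ if $\mathbb P(Z_J=x)>0$ and $\rho_v(J,x)=1$ otherwise. Invariance of the law of $Z$ gives $\rho_{\gamma v}(\gamma J,\gamma x)=\rho_v(J,x)$ for $\gamma\in\Gamma$. Hence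
$$r_v=\limsup_{n}\rho_v\big(L_v\cap B_n(v),\,Z_{L_v\cap B_n(v)}\big)$$
is a $\Gamma$-equivariant measurable function of $(Z,U)$, and $r_v\ge q$ by hypothesis. Fix $U$ with distinct values; $Z$ and $U$ are independent, so the law of $Z$ is unchanged. The finite sets $L_v\cap B_n(v)$ increase to $L_v$, so martingale convergence gives $r_v=\mathbb P(Z_v=1\mid Z_{L_v})$ a.s. Define
$$W_v=Z_v\,1\{\zeta_vr_v\le q\}.$$
Take $v_1,\dots,v_j$ with increasing labels. For $i<j$, $\{v_i\}\cup L_{v_i}\subset L_{v_j}$, so $W_{v_1},\dots,W_{v_{j-1}}$ are measurable with respect to $(Z_{L_{v_j}},\zeta_{L_{v_j}})$. Since $\zeta$ is independent of $Z$,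
$$\mathbb P\big(W_{v_j}=1\mid Z_{L_{v_j}},\zeta_{L_{v_j}}\big)=r_{v_j}\cdot\frac q{r_{v_j}}=q .$$
So $W_{v_1},\dots,W_{v_j}$ are i.i.d. Bernoulli$(q)$, that is, $W\sim\nu_q$. Also $W\le Z\le X$, and $(X,W)$ is an equivariant function of $(X,Z,U,\zeta)$, whose law is invariant. So the law of $(X,W)$ is invariant. $\square$

**The first attempt, and where it stops.** Take $Z=X=\omega^\infty$. The hypothesis of Lemma 1 then fails completely: if $J$ contains all neighbors of $v$ and $v\notin J$, then
$$\mathbb P(X_v=1\mid X_J=0)=0,$$
because a vertex of an infinite cluster has a neighbor in that cluster. The conditioning event has positive probability (at least $(1-p)^{|J|}$), so no $q>0$ works.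

**Thinning.** The remedy is to reveal less. Let $\xi=(\xi_v)$ be i.i.d. Bernoulli$(s)$, independent of $\omega$, and $Z_v=\xi_vX_v$. A zero of $Z$ no longer forces a zero of $X$; it only tilts the law:
$$\mathbb E[f(X)\mid Z_F=0]=\frac{\mathbb E\big[f(X)(1-s)^{|X\cap F|}\big]}{\mathbb E\big[(1-s)^{|X\cap F|}\big]} .\tag{2}$$
Two things must then be shown.

1. Ones of $Z$ among the revealed vertices only help, so that only all-zero patterns matter. This is a correlation inequality (Section 6), valid on every graph.
2. For some $s\in(0,1)$, $\inf_F\mathbb P(X_v=1\mid Z_F=0)>0$, the infimum being over all finite $F$. Each single conditional probability is positive by (2); what matters is uniformity in $F$. By (1), Lemma 1 and item 1, this infimum is $0$ on an amenable transitive graph for every $s\in(0,1)$, so nonamenability has to enter here. It enters through a statement about exits from finite sets (Section 8), which yields exponential tails (Section 9), which yield a comparison of the denominators in (2) (Section 10).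

## 6. Positive association given zeros of the thinned process

**Definition.** A $\{0,1\}$-valued family $X$ is *positively associated* if $\mathrm{Cov}(f(X),g(X))\ge0$ for all increasing $f,g$ depending on finitely many coordinates.

*Example 5.* Independent variables are positively associated (Harris). Conditioning on a decreasing event can destroy this: for two independent fair bits conditioned on not both being $1$, the covariance is $0-\frac13\cdot\frac13<0$. The event $\{Z_F=0\}$ below is decreasing, so the next result is not a formal consequence of Harris.

**Proposition 1.** Let $G$ be any locally finite connected infinite graph and $p<1$. Let $F$ be finite, $s\in[0,1]^F$, $(\xi_v)_{v\in F}$ independent Bernoulli$(s_v)$ variables independent of $\omega$, and $Z_v=\xi_vX_v$. Conditionally on $Z_F=0$, $X$ is positively associated.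

The idea is to run a two-step resampling chain whose steps are monotone and keep the conditioned law stationary. Each step loses only a nonnegative amount of covariance, and in the limit no covariance is left.

**Step 1: reduction to a finite box and to $s_v<1$.** As in (2), conditional expectations given $Z_F=0$ are ratios of polynomials in $s$, with denominator $\mathbb P(Z_F=0)\ge\mathbb P(\omega_F=0)=(1-p)^{|F|}>0$. They are continuous in $s$, so we may assume all $s_v<1$. Let $\Lambda=B_n(o)\supset F$, $S_n$ the sphere of radius $n$, and $X^n$ the set of vertices of $\Lambda$ joined to $S_n$ by an open path in $\Lambda$. A path from $v\in B_n(o)$ to $S_{n+1}$ passes through $S_n$, so $X^n$ decreases with $n$ on any fixed finite set. By local finiteness, being joined to all spheres means being in an infinite cluster, so the limit is $X$. By bounded convergence it suffices to prove the claim for $X^n$, $n$ large, in place of $X$. From here on we write $X$ for $X^n$, and $f,g$ are increasing functions of subsets of $\Lambda$.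

**Step 2: the second variable of the chain.** Let $\mathcal M=\{v\in F:\xi_v=1\}$ be the marked set, $K$ the union of the open clusters in $\Lambda$ that meet $\mathcal M$, and
$$\bar K=\mathcal M\cup K\cup(\partial K\cap\Lambda).$$
The event $Z_F=0$ says $X\cap\mathcal M=\emptyset$, equivalently $K\cap S_n=\emptyset$. From here until the end of the proof, all probabilities and covariances are under the law conditioned on $Z_F=0$.

**Step 3: the law of $X$ given $\bar K$.** For $k\cap S_n=\emptyset$, the event $(\mathcal M,K)=(m,k)$, when possible, says that $\xi$ is the indicator of $m$, that $k$ is open, and that $\partial k\cap\Lambda$ and $m\setminus k$ are closed. It implies $Z_F=0$ and involves $\omega$ only on $\bar k=m\cup k\cup(\partial k\cap\Lambda)$. So, given it, $\omega$ on $\Lambda\setminus\bar k$ is i.i.d.$(p)$. An open path to $S_n$ lies entirely in $X$, hence avoids $K$ (which does not reach $S_n$) and avoids the remaining, closed, vertices of $\bar K$. So $X=\Phi(\bar K;\omega)$, where for $A\subset\Lambda$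
$$\Phi(A;\omega)=\{\text{vertices joined to }S_n\setminus A\text{ by an }\omega\text{-open path in }\Lambda\setminus A\}.$$
$\Phi$ is increasing in $\omega$ and decreasing in $A$. With $\omega'$ i.i.d.$(p)$ on $\Lambda$, put $f_1(A)=\mathbb Ef(\Phi(A;\omega'))$ for all $A\subset\Lambda$. Then $f_1$ is decreasing and $\mathbb E[f(X)\mid\bar K]=f_1(\bar K)$. Given $\bar K$, $f(X)$ and $g(X)$ are increasing functions of i.i.d. variables, so by Harris their conditional covariance is nonnegative.

**Step 4: the law of $\bar K$ given $X$.** Put $\bar c=c\cup(\partial c\cap\Lambda)\cup S_n$. The event $X=c$ (together with $Z_F=0$) says that $c$ is open, $\bar c\setminus c$ is closed, and $\xi=0$ on $c\cap F$. So, given it, $\omega$ on $\Lambda\setminus\bar c$ is i.i.d.$(p)$ and, independently, $(\xi_v)_{v\in F\setminus c}$ are independent Bernoulli$(s_v)$. In particular $\mathcal M=\{v\in F\setminus c:\xi_v=1\}$. The clusters meeting $\mathcal M$ are disjoint from $c=X$, hence from $\bar c$, whose other vertices are closed. Conversely, a cluster of $\omega|_{\Lambda\setminus\bar c}$ has no neighbor in $c$ (else it would meet $\partial c\subset\bar c$),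 and its neighbors in $\bar c\setminus c$ are closed, so it is a full cluster of $\omega$ in $\Lambda$. Thus $\bar K=\Psi(c;\omega,\xi)$, where
$$\Psi(c;\omega,\xi)=\mathcal M\cup K\cup(\partial K\cap\Lambda),\quad\mathcal M=\{v\in F\setminus c:\xi_v=1\},$$
and $K$ is the union of the clusters of $\omega|_{\Lambda\setminus\bar c}$ meeting $\mathcal M$. The maps $K\mapsto K\cup(\partial K\cap\Lambda)$ and $c\mapsto\bar c$ are increasing. Therefore $\Psi$ is increasing in $(\omega,\xi)$ and decreasing in $c$. With fresh independent $(\omega',\xi')$ define, for all $c\subset\Lambda$,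
$$\mathsf Tf(c)=\mathbb Ef_1(\Psi(c;\omega',\xi')).$$
As $f_1$ and $\Psi(\cdot\,;\omega',\xi')$ are decreasing, $\mathsf Tf$ is increasing. Moreover $\mathbb E[f_1(\bar K)\mid X]=\mathsf Tf(X)$. Given $X$, $f_1(\bar K)$ and $g_1(\bar K)$ are decreasing functions of independent variables, so by Harris their conditional covariance is nonnegative.

**Step 5: covariance decreases along the chain, down to zero.** Use the formula $\mathrm{Cov}(a,b)=\mathbb E\,\mathrm{Cov}(a,b\mid\cdot)+\mathrm{Cov}(\mathbb E[a\mid\cdot],\mathbb E[b\mid\cdot])$ first given $\bar K$ and then given $X$: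
$$\mathrm{Cov}(f(X),g(X))\ge\mathrm{Cov}(f_1(\bar K),g_1(\bar K))\ge\mathrm{Cov}(\mathsf Tf(X),\mathsf Tg(X)).$$
Since $\mathsf Tf,\mathsf Tg$ are again increasing, we can iterate: $\mathrm{Cov}(f(X),g(X))\ge\mathrm{Cov}(\mathsf T^jf(X),\mathsf T^jg(X))$ for all $j$. From any $c$, with probability $\delta=\prod_{v\in F}(1-s_v)>0$ we have $\xi'\equiv0$ on $F$, and then $\Psi=\emptyset$. So $\mathsf Tf(c)$ is $\delta f_1(\emptyset)$ plus $1-\delta$ times an average of values in $[\min f,\max f]$, and the oscillation of $\mathsf Tf$ is at most $(1-\delta)$ times that of $f$. Hence $\mathsf T^jf$ has oscillation at most $(1-\delta)^j(\max f-\min f)\to0$, and $\mathrm{Cov}(\mathsf T^jf(X),\mathsf T^jg(X))\to0$. $\square$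

**Corollary 1.** Let $s\in(0,1)$, let $\xi$ be i.i.d. Bernoulli$(s)$ independent of $\omega$, and $Z=\xi X$.

(a) For each $u$, $\mathbb P(X_u=1\mid Z_F=0)$ is nonincreasing in the finite set $F$.

(b) If $F_1,F_0$ are disjoint finite sets, $v\notin F_1\cup F_0$ and $\mathbb P(Z_{F_1}=1,Z_{F_0}=0)>0$, then $\mathbb P(Z_v=1\mid Z_{F_1}=1,Z_{F_0}=0)\ge s\,\mathbb P(X_v=1\mid Z_{F_0}=0)$.

*Proof.* (a) For $v\notin F$, Proposition 1 makes $X_u$ and $1-sX_v$ nonpositively correlated given $Z_F=0$, so
$$\mathbb P(X_u=1\mid Z_{F\cup\{v\}}=0)=\frac{\mathbb E[X_u(1-sX_v)\mid Z_F=0]}{\mathbb E[1-sX_v\mid Z_F=0]}\le\mathbb P(X_u=1\mid Z_F=0).$$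
(b) $\{Z_{F_1}=1\}=\{\xi_{F_1}=1\}\cap\{X_{F_1}=1\}$, and $\xi_v,\xi_{F_1}$ are independent of $(X,\xi_{F_0})$. So the left side is $s\,\mathbb P(X_v=1\mid X_{F_1}=1,Z_{F_0}=0)$, which by Proposition 1 (conditioning on $Z_{F_0}=0$) is at least $s\,\mathbb P(X_v=1\mid Z_{F_0}=0)$. $\square$

## 7. Heights, mass transport, and the number of infinite clusters

Let $G$ be transitive and infinite. With the topology of pointwise convergence, $\Gamma$ is a locally compact group in which the stabilizers $\Gamma_x$ are compact and open.

**Definition (height).** Let $m(x)$ be the left Haar measure of $\Gamma_x$ and $H=\log m$. Since $\Gamma_{\gamma x}=\gamma\Gamma_x\gamma^{-1}$, $m(\gamma x)=\chi(\gamma)m(x)$ for a homomorphism $\chi:\Gamma\to(0,\infty)$. So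
$$H(\gamma x)-H(\gamma y)=H(x)-H(y)\qquad(\gamma\in\Gamma).$$

The size of an orbit of a stabilizer is an index: $|\Gamma_ab|=[\Gamma_a:\Gamma_a\cap\Gamma_b]=m(a)/m(\Gamma_a\cap\Gamma_b)$, which is finite since $\Gamma_ab$ lies in a sphere around $a$. Hence
$$\frac{m(a)}{m(b)}=\frac{|\Gamma_ab|}{|\Gamma_ba|}.\tag{3}$$

*Example 6.* In the 3-regular tree any two vertices can be exchanged by an automorphism, so the ratio (3) is $1$ and $H$ is constant. Now fix a ray as in Section 4 and join each vertex to its grandparent as well. A vertex and its parent have $3$ common neighbors (the grandparent and the two children of the vertex). A vertex and its grandparent have only $1$ (the parent). So automorphisms preserve the tree edges. The parent of $v$ is the only tree neighbor of $v$ that has another tree neighbor not adjacent to $v$, namely the sibling of $v$. So automorphisms preserve the parent relation. The graph is transitive: map the ancestors of $v$ to the ancestors of $w$ in order, and the binary trees hanging off them to each other. If $u$ is the parent of $v$, then $|\Gamma_vu|=1$ and $|\Gamma_uv|=2$ (swap the subtrees of the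 two children), so $H(u)=H(v)+\log2$. This graph is nonamenable, since its boundaries contain those of the tree.

**Mass transport.** For $f\ge0$ on $V\times V$ with $f(\gamma x,\gamma y)=f(x,y)$ for all $\gamma\in\Gamma$,
$$\sum_yf(x,y)=\sum_yf(y,x)\,e^{H(y)-H(x)} .\tag{4}$$

*Proof.* By linearity, and since every orbit contains a pair with first entry $x$, let $f$ be the indicator of the orbit $\Gamma(x,z)$. The left side is $|\Gamma_xz|$. By transitivity there is $y_0$ with $(y_0,x)\in\Gamma(x,z)$, and the $y$ with $(y,x)$ in the orbit form $\Gamma_xy_0$. For $\gamma\in\Gamma_x$, $\chi(\gamma)=m(\gamma x)/m(x)=1$, so all these $y$ have weight $m(y_0)/m(x)=|\Gamma_{y_0}x|/|\Gamma_xy_0|$ by (3). The right side is $|\Gamma_{y_0}x|$. Since $(y_0,x)$ is an image of $(x,z)$, this equals $|\Gamma_xz|$. $\square$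

**Number of infinite clusters.** By ergodicity it is a.s. constant. Suppose the constant is $k$ with $2\le k<\infty$. With positive probability some fixed ball meets all $k$ infinite clusters. Then opening all vertices of the ball leaves exactly one infinite cluster. That the configuration with the ball opened has exactly one infinite cluster is an event independent of $\omega$ in the ball. So with positive probability the ball is open and there is exactly one infinite cluster, a contradiction. The constant is $0$, $1$ or $\infty$.

## 8. Finite sets have linearly many exits to infinity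

In Sections 8–11, $G$ is transitive and nonamenable. For finite $E$ let
$$Y_E=\{y\in\partial E:\ y\in C_\infty(V\setminus E)\},$$
the set of boundary vertices from which one can escape to infinity without touching $E$.

**Proposition 2.** For every $p_0\in(p_c,1)$ there is $\eta>0$ with $\mathbb E_{p_0}|Y_E|\ge\eta|E|$ for all finite $E\subset V$.

*Example 7.* In the 3-regular tree with $E$ connected and nonempty, each $y\in\partial E$ has one neighbor in $E$ and roots a binary branch in the complement of $E$. So $\mathbb P(y\in Y_E)=\phi$ and $\mathbb E|Y_E|=\phi(|E|+2)$, with $\phi=2-1/p_0$ from Section 4.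

In the proof, probabilities are at $p_0$, $\theta=\mathbb P(o\in C_\infty)>0$, and $E\ne\emptyset$. By Section 7 there are a.s. infinitely many infinite clusters, or a.s. exactly one.

### 8.1. Infinitely many infinite clusters: counting branches

**Step 1: special vertices.** This step finds places where an infinite cluster branches in three. Choose $n\ge1$ such that with positive probability $B_n(o)$ meets at least three infinite clusters. For each such cluster $K$, every component of $K\setminus B_n(o)$ is adjacent to $B_n(o)$. So there are finitely many, and one is infinite. Thus with positive probability $\omega|_{V\setminus B_n(o)}$ has at least three infinite clusters adjacent to $B_n(o)$. Call $v$ *special* if this holds with $v$ in place of $o$ and if $B_n(v)$ is entirely open. By independence and transitivity $\tau=\mathbb P(v\text{ special})>0$ does not depend on $v$.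

**Step 2: a counting lemma.** Each extra branch point costs one extra end.

**Lemma 2.** Let $\mathcal H$ be a connected graph, $A_1,\dots,A_k$ ($k\ge1$) disjoint nonempty connected vertex sets, and $\mathcal I$ a finite family of disjoint nonempty connected sets avoiding all $A_i$. Suppose that for each $i$ at least three components of $\mathcal H\setminus A_i$ contain members of $\mathcal I$. Then $|\mathcal I|\ge k+2$.

*Proof.* Induction on $k$; $k=1$ is clear. Let $k\ge2$. Each $A_j$, $j\ne i$, being connected, lies in one component of $\mathcal H\setminus A_i$. Choose $i$ and a component $C$ of $\mathcal H\setminus A_i$ containing the maximal number $\nu$ of the sets $A_j$. Suppose some $A_j$ lay in another component of $\mathcal H\setminus A_i$. Then the component of $\mathcal H\setminus A_j$ containing $A_i$ would contain $C$, because $C$ is connected, adjacent to $A_i$ and disjoint from $A_j$. It would contain at least $\nu+1$ of the sets, a contradiction. So all $A_j$, $j\ne i$, lie in $C$. There are two other components $C_1,C_2$ of $\mathcal H\setminus A_i$ containing members $a_1,a_2$ of $\mathcal I$, and these contain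 no $A_j$. For $j\ne i$, the component of $\mathcal H\setminus A_j$ containing $A_i$ contains $C_1\cup C_2$. Discard $A_i$ and $a_1$. For each $j\ne i$ the component of $\mathcal H\setminus A_j$ that contained $a_1$ still contains $a_2$, so the hypotheses persist and $|\mathcal I|-1\ge(k-1)+2$. $\square$

**Step 3: exits from a thickened set.** Let $\tilde E=\{x:d(x,E)\le n\}$, and let $S\subset E$ be a maximal subset with pairwise distances $>2n$. By maximality $|S|\ge|E|/|B_{2n}|$. For special $v\in S$, the balls $B_n(v)\subset\tilde E$ are open and disjoint, and each lies in an infinite cluster. Fix an infinite cluster $K$ containing such balls, and let $\mathcal I_K$ be the set of infinite components of $K\setminus\tilde E$. Since $K$ is connected and meets $\tilde E$, each member is an infinite cluster of $\omega|_{V\setminus\tilde E}$ adjacent to $\tilde E$, so it contains a vertex of $Y_{\tilde E}$. In particular $\mathcal I_K$ is finite and $|\mathcal I_K|\le|Y_{\tilde E}\cap K|$.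

Let $v\in S$ be special with $B_n(v)\subset K$. Then $K\setminus B_n(v)$ has at least three infinite components. Each such component $C$ contains a member of $\mathcal I_K$. Indeed, $C$ is infinite, connected and locally finite and $\tilde E$ is finite, so $C\setminus\tilde E$ has finitely many components, hence an infinite one. As $B_n(v)\subset\tilde E$, it is a component of $K\setminus\tilde E$. By Lemma 2 with $\mathcal H=K$, $|Y_{\tilde E}\cap K|$ is at least the number of such balls in $K$. Sum over $K$ and take expectations:
$$\mathbb E|Y_{\tilde E}|\ge\tau|S|.$$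

**Step 4: back to $E$.** For $y\in\partial\tilde E$ fix a path $y=u_{n+1},u_n,\dots,u_1$ with $d(u_i,E)=i$. The event that $u_1,\dots,u_n$ are open has probability $p_0^n$ and is independent of $\omega|_{V\setminus\tilde E}$. If it occurs and $y\in Y_{\tilde E}$, then $u_1\in Y_E$. Each $u_1$ arises from at most $|B_n|$ vertices $y$. So
$$\mathbb E|Y_E|\ge|B_n|^{-1}p_0^n\,\mathbb E|Y_{\tilde E}|\ge|B_n|^{-1}p_0^n\,\tau\,|B_{2n}|^{-1}|E| .$$

### 8.2. A unique infinite cluster and constant heights: covering by random copies

Suppose, for contradiction, that $\inf_{E\ne\emptyset}\mathbb E|Y_E|/|E|=0$. The plan is to cover almost all of $V$ by random copies of a set $E$ with very few exits. Deleting the exits and the uncovered vertices removes a tiny density but cuts the infinite cluster into finite pieces, and nonamenability forbids this.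

**Step 1: constants.** Fix $\varepsilon\in(0,\frac13)$ with $3\varepsilon D<h(1-3\varepsilon)$. Choose $R$ with $\mathbb P(B_R(o)\cap C_\infty=\emptyset)\le\varepsilon$. By uniqueness choose $L>R+1$ such that with probability at least $1-\varepsilon$ all vertices of $C_\infty\cap B_{R+1}(o)$ are joined to each other by open paths inside $B_L(o)$. Choose $\lambda$, then $\eta$, with $(\lambda\eta+e^{-\lambda})|B_L|\le\varepsilon$, and a finite nonempty $E$ with $\mathbb E|Y_E|\le\eta|E|$.

**Step 2: random copies of $E$.** Fix $x_0\in V$ and, for each $v$, some $a_v\in\Gamma$ with $a_vx_0=v$. A *uniform element for $v$* is $g_v=a_v\rho$ with $\rho$ distributed by Haar probability on the compact group $\Gamma_{x_0}$. Its law does not depend on the choice of $a_v$, by left invariance of Haar measure. For the same reason $\gamma g_v$ has the law of $g_{\gamma v}$ for $\gamma\in\Gamma$. For every $v$ take, independently over $v$ and of $\omega$, a Poisson$(\lambda/|E|)$ number of independent uniform elements for $v$. Let $\mathcal S$ be the whole family; its law is invariant under left multiplication by $\Gamma$.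

For each $x$ the function $(v,z)\mapsto\mathbb P(g_vx=z)$ is diagonally invariant, so (4) with $H$ constant gives
$$\sum_v\mathbb P(g_vx=o)=\sum_z\mathbb P(g_ox=z)=1.$$
Since $o\in gE$ if and only if $gx=o$ for exactly one $x\in E$, thinning shows that the number of $g\in\mathcal S$ with $o\in gE$ is Poisson with mean $\frac\lambda{|E|}\sum_{x\in E}\sum_v\mathbb P(g_vx=o)=\lambda$. With $\mathcal C=\bigcup_{g\in\mathcal S}gE$, $\mathbb P(o\notin\mathcal C)=e^{-\lambda}$.

**Step 3: the deleted set has small density.** Let $Y=\bigcup_{g\in\mathcal S}Y_{gE}(\omega)$. For fixed $g$, $\partial(gE)=g\,\partial E$ and $\mathbb P(gy\in Y_{gE}(\omega))=\mathbb P(y\in Y_E)$. Since $\mathcal S$ is independent of $\omega$,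
$$\mathbb P(o\in Y)\le\frac\lambda{|E|}\sum_{y\in\partial E}\sum_v\mathbb P(g_vy=o)\,\mathbb P(y\in Y_E)=\frac\lambda{|E|}\mathbb E|Y_E|\le\lambda\eta .$$
Let $\mathcal B=Y\cup\mathcal C^c$. The law of $(\omega,\mathcal B)$ is $\Gamma$-invariant and $\mathbb P(o\in\mathcal B)\,|B_L|\le\varepsilon$.

**Step 4: all clusters of $\omega\setminus\mathcal B$ are finite.** Otherwise there is an infinite simple open path in $\mathcal C\setminus Y$. It starts in some $gE$, $g\in\mathcal S$. The vertex following its last vertex in the finite set $gE$ belongs to $Y_{gE}\subset Y$, a contradiction.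

**Step 5: good vertices and mass transport.** Call $x$ *good* if $B_R(x)\cap C_\infty\ne\emptyset$, all vertices of $C_\infty\cap B_{R+1}(x)$ are joined by open paths in $B_L(x)$, and $\mathcal B\cap B_L(x)=\emptyset$. Then $\mathbb P(x\text{ not good})\le3\varepsilon$. For good $x$, all of $C_\infty\cap B_{R+1}(x)$ lies in one cluster $\mathcal K(x)$ of $\omega\setminus\mathcal B$, and this cluster meets $B_R(x)$. If $x,x'$ are good and adjacent, then $\emptyset\ne C_\infty\cap B_R(x)\subset B_{R+1}(x')$, so $\mathcal K(x)=\mathcal K(x')$. Hence each connected component of the set of good vertices lies within distance $R$ of one cluster $\mathcal K$, which is finite by Step 4, and so the component is finite.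

Let every good $x$, in the component $Q$ of the good set, send mass $1/|Q|$ to each vertex of $\partial Q$; these vertices are not good. A good vertex sends $|\partial Q|/|Q|\ge h$. A vertex receives total mass $1$ from each good component adjacent to it, so at most $D$ in all, and nothing if it is good. The expected mass sent by a vertex is at least $h(1-3\varepsilon)$, and the expected mass received is at most $3\varepsilon D$. By (4) with $H$ constant they are equal, which contradicts the choice of $\varepsilon$.

### 8.3. A unique infinite cluster and nonconstant heights: descending paths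

Now we build, from a positive density of vertices, infinite open paths that go down in height. Few of them pass through a typical vertex, so $E$ needs many exits to let them out.

**Step 1: climbing connections.** Some edge has endpoints whose heights differ by some $c>0$. By transitivity every vertex has a neighbor with $H$ larger by exactly $c$. Let $r<\infty$ be the maximum of $|H(x)-H(y)|$ over edges. By uniqueness and Harris, $\mathbb P(x\leftrightarrow y)\ge\mathbb P(x,y\in C_\infty)\ge\theta^2$ for all $x,y$. Fix $k\ge1$ with $e^{ck}\theta^2/2\ge2$. There are finitely many $\Gamma$-orbits of pairs at distance at most $k$, so there is $L$ with $\mathbb P(x\leftrightarrow y\text{ in }B_L(x))\ge\theta^2/2$ whenever $d(x,y)\le k$. Fix an integer $M\ge1$ with $cM>rL$. For $n\ge1$ put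
$$N=2M+nk,\qquad t=cN,\qquad L'=N+L .$$
Let $w=w_0,w_1,\dots,w_N=y$ be a path with $H(w_{i+1})=H(w_i)+c$, and let $\mathcal O=\Gamma(w,y)$. For $(w',y')\in\mathcal O$ let $\mathcal A(w',y')$ be the event that there is an open path from $w'$ to a neighbor of $y'$ inside
$$B_{L'}(w')\cap\{z:H(w')\le H(z)<H(y')\}.$$
Consider the increasing events "$w_0,\dots,w_M$ are open"; "$w_{M+jk}\leftrightarrow w_{M+(j+1)k}$ in $B_L(w_{M+jk})$" for $0\le j<n$; and "$w_{M+nk},\dots,w_{N-1}$ are open". Together they imply $\mathcal A(w,y)$. The balls lie in $B_{N+L}(w)$, and their heights lie in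
$$[H(w)+cM-rL,\ H(w)+c(M+nk)+rL]\subset(H(w),H(w)+t),$$
because $cM>rL$, while $H(y)=H(w)+t$. The first and third events involve $M+1$ and $M$ vertices. By Harris, and since $t\ge cnk$,
$$\mu:=e^t\,\mathbb P(\mathcal A(w,y))\ge p_0^{2M+1}\big(e^{ck}\theta^2/2\big)^n\ge p_0^{2M+1}2^n>1$$
for $n$ large. Fix such an $n$.

**Step 2: a branching structure with mean $\mu>1$.** Let $\mathrm{Up}(w')=\{x:(w',x)\in\mathcal O\}$ and $\mathrm{Low}(x)=\{w':(w',x)\in\mathcal O\}$, of sizes $d_+,d_-\in[1,\infty)$. Formula (4) for $1_{\mathcal O}$ gives $d_+=e^{-t}d_-$, because elements of $\mathrm{Low}(x)$ have height $H(x)-t$. Independently over $w'$ and of $\omega$, let each $w'$ choose $\mathrm{pick}(w')$ uniformly in $\mathrm{Up}(w')$. Set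
$$\mathrm{Kids}(x)=\{w'\in\mathrm{Low}(x):\mathrm{pick}(w')=x,\ \mathcal A(w',x)\text{ occurs}\},\qquad\mathbb E|\mathrm{Kids}(x)|=\frac{d_-}{d_+}\mathbb P(\mathcal A(w,y))=\mu .$$
Let $\mathrm{Gen}_0=\{o\}$ and $\mathrm{Gen}_{j+1}=\bigcup_{x\in\mathrm{Gen}_j}\mathrm{Kids}(x)$. The union is disjoint as each $w'$ picks one vertex, and $\mathrm{Gen}_j$ lies at height $H(o)-jt$.

**Step 3: survival with positive probability.** Let $\mathcal F_j$ be generated by $\omega$ on $\{H\ge H(o)-jt\}$ and the $\mathrm{pick}(w')$ with $H(w')\ge H(o)-jt$. For $x$ at height $H(o)-jt$, $\mathrm{Kids}(x)$ depends on $\omega$ at heights in $[H(o)-(j+1)t,H(o)-jt)$ and on $\mathrm{pick}(w')$ with $H(w')=H(o)-(j+1)t$. So $\mathrm{Gen}_j$ is $\mathcal F_j$-measurable, the families $\mathrm{Kids}(x)$ at this height are independent of $\mathcal F_j$, and $\mathbb E[|\mathrm{Gen}_{j+1}|\mid\mathcal F_j]=\mu|\mathrm{Gen}_j|$. Moreover $\mathrm{Kids}(x)$ depends only on variables in $B_{2L'}(x)$, so kid counts of vertices at distance more than $4L'$ are independent. As $|\mathrm{Kids}(x)|\le d_-$,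
$$\mathrm{Var}(|\mathrm{Gen}_{j+1}|\mid\mathcal F_j)\le d_-^2|B_{4L'}|\,|\mathrm{Gen}_j| .$$
So $M_j=|\mathrm{Gen}_j|\mu^{-j}$ is a martingale with $\mathbb E(M_{j+1}-M_j)^2\le\mu^{-2j-2}d_-^2|B_{4L'}|\mu^j=d_-^2|B_{4L'}|\mu^{-j-2}$. This is summable, so $M_j$ is bounded in $L^2$ and its limit has mean $1$. Hence $\mathbb P(\mathrm{Gen}_j\ne\emptyset\ \forall j)>0$. Say that $x$ *survives* if its tree of descendants, built from $\mathrm{Kids}$, is infinite. As $|\mathrm{Kids}|\le d_-$, a surviving vertex has a surviving kid. Survival of $x$ depends on $\omega$ only at heights below $H(x)$, so it is independent of $\omega_x$, and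
$$\sigma:=\mathbb P(o\text{ open and survives})>0 .$$

**Step 4: descending paths and their load.** For every surviving $x$ choose $\mathrm{next}(x)$ uniformly among its surviving kids, and then uniformly a simple open path realizing $\mathcal A(\mathrm{next}(x),x)$, all choices independent. The rule is $\Gamma$-equivariant in law. For $x$ open and surviving, with $x_0=x$, $x_{i+1}=\mathrm{next}(x_i)$, let $\pi_x$ be the concatenation of $x$ and the chosen paths $\gamma_i$, traversed from a neighbor of $x_i$ to $x_{i+1}$, for $i\ge0$. For other $x$ put $\pi_x=\emptyset$. The $\gamma_i$ lie in the disjoint height bands $[H(x)-(i+1)t,H(x)-it)$, so $\pi_x$ is an infinite simple open path from $x$. Since $\gamma_i\subset B_{L'}(x_{i+1})$,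
$$\sum_{z\in\pi_x}e^{H(z)-H(x)}\le1+\sum_{i\ge0}|B_{L'}|e^{-it}=:\Lambda_0<\infty .$$
Let $\ell_y=\#\{x:y\in\pi_x\}$. By (4) applied to $(y,x)\mapsto\mathbb P(y\in\pi_x)$,
$$\mathbb E\ell_y=\sum_x\mathbb P(y\in\pi_x)=\sum_z\mathbb P(z\in\pi_y)\,e^{H(z)-H(y)}\le\Lambda_0 .$$

**Step 5: conclusion.** The law of $\ell_y$ does not depend on $y$ and has finite mean, so we can choose $a>0$ with $\mathbb E[\ell_y;\ell_y>a]\le\sigma/(2D)$ for all $y$. If $x\in E$ is open and survives, then the vertex following the last vertex of $\pi_x$ in $E$ is in $Y_E$. Therefore
$$\sigma|E|\le\mathbb E\sum_{y\in Y_E}\ell_y\le a\,\mathbb E|Y_E|+\sum_{y\in\partial E}\mathbb E[\ell_y;\ell_y>a]\le a\,\mathbb E|Y_E|+\frac\sigma2|E| ,$$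
using $|\partial E|\le D|E|$. So $\mathbb E|Y_E|\ge\frac\sigma{2a}|E|$. This completes the proof of Proposition 2. $\square$

## 9. Exponential tails for the finite clusters attached to a set

For finite $B\subset V$ let $K_B$ be the union of the *finite* clusters of $\omega|_{V\setminus B}$ that are adjacent to $B$. There are at most $|\partial B|\le D|B|$ of them, so $K_B$ is finite.

**Proposition 3.** For $p\in(p_c,1)$ there are $C_1,c_1\in(0,\infty)$ with
$$\mathbb P_p(|K_B|\ge n)\le e^{C_1|B|-c_1n}\qquad\text{for all nonempty finite }B\text{ and all }n\ge0 .$$

The idea is to explore at a smaller parameter $p_0\in(p_c,p)$, and then give each closed boundary vertex a second chance to open. By Proposition 2, a large explored set has many boundary vertices from which a second chance would lead to infinity. A large finite cluster must have missed all of these chances.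

**Step 1: sprinkling.** The case $n=0$ is trivial; let $n\ge1$. Fix $p_0\in(p_c,p)$, $\eta$ from Proposition 2, and $\varepsilon'=\frac{p-p_0}{1-p_0}$. Let $\omega_{p_0}\sim\nu_{p_0}$ and let $\beta$ be an independent i.i.d. Bernoulli$(\varepsilon')$ field. Since $(1-p_0)(1-\varepsilon')=1-p$, $\omega_p=\omega_{p_0}\vee\beta\sim\nu_p$. Fix a nonempty $T\subset\partial B$, and let $\mathcal E_T$ be the event that the clusters in $\omega_p|_{V\setminus B}$ of all vertices of $T$ are finite and their union has size at least $n$.

**Step 2: the exploration.** All choices follow a fixed enumeration of $V$. The explored set $\mathcal R$ starts as $B$. Its vertices outside $B$ are classified as belonging to $K$, as *pending*, or as *dead*. To *reveal* $y\notin\mathcal R$, determine its cluster in $\omega_{p_0}|_{V\setminus\mathcal R}$.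

- If it is infinite, declare *success* and stop everything.
- If $y$ is $p_0$-closed, add $y$ to $\mathcal R$ as pending.
- If it is a finite nonempty set $S$, add $S$ to $\mathcal R$ as part of $K$, and $\partial S\setminus\mathcal R$ as pending.

First reveal the vertices of $T$ one by one, skipping explored ones. Then repeatedly take a pending $z$ and *check* whether $\beta_z=1$. If not, $z$ becomes dead. If yes, $z$ joins $K$ and its unexplored neighbors are revealed one by one, skipping those explored meanwhile. Stop when nothing is pending.

**Step 3: freshness.** Pending vertices are $p_0$-closed. The event that the exploration has, after finitely many operations without success, a given finite record is determined by $\omega_{p_0}$ on $\mathcal R\setminus B$ and by $\beta$ on the checked vertices. So, given the record, $\omega_{p_0}$ is i.i.d.$(p_0)$ on $V\setminus\mathcal R$ and $\beta$ is i.i.d. on the unchecked vertices, independently.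

**Step 4: the success probability of a check.** For finite $A$ put
$$\vartheta_z(A)=\mathbb P_{p_0}\big(\text{some neighbor of }z\text{ lies in }C_\infty(V\setminus A)\big),$$
which is decreasing in $A$. Consider the $i$-th check, of $z$, with explored set $\mathcal R_i$ at that moment. We claim that if $\beta_z=1$, then success occurs in the reveals that follow if and only if some neighbor of $z$ lies in $C_\infty(V\setminus\mathcal R_i)$ for $\omega_{p_0}$. Suppose a neighbor $y$ has an infinite cluster in $\omega_{p_0}|_{V\setminus\mathcal R_i}$. Unsuccessful reveals in this step only add finite clusters of $\omega_{p_0}|_{V\setminus\mathcal R_i}$ and $p_0$-closed vertices to the explored set. These are disjoint from the cluster of $y$, so $y$ is still unexplored with the same infinite cluster, and it produces success when its turn comes, unless success came earlier. Conversely, an infinite cluster outside a larger explored set is contained in an infinite cluster of $\omega_{p_0}|_{V\setminus\mathcal R_i}$. By Step 3, the conditional probability that the $i$-th check leads to success is exactly $\varepsilon'\vartheta_i$ with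 $\vartheta_i=\vartheta_z(\mathcal R_i)$.

**Step 5: a supermartingale.** This converts many chances into an exponential bound. Since $(1-\varepsilon'\vartheta)e^{\varepsilon'\vartheta}\le1$, the process
$$1\{\text{no success up to check }i\}\,\exp\Big(\varepsilon'\sum_{j\le i}\vartheta_j\Big),$$
frozen at termination, is a supermartingale with initial value at most $1$. By Fatou's lemma,
$$\mathbb E\Big[e^{\varepsilon'\sum_i\vartheta_i};\ \text{termination without success}\Big]\le1 .\tag{5}$$

**Step 6: on $\mathcal E_T$ the exploration finds the clusters of $T$.** Let $U$ be the union of the clusters of $T$ in $\omega_p|_{V\setminus B}$; on $\mathcal E_T$ it is finite. By induction over the operations, $K\subset U$; every revealed vertex lies in $T$ or is adjacent to $K$; every pending vertex lies in $T$ or is adjacent to $K$, so that it belongs to $U$ if its check gives $\beta_z=1$; and the $p_0$-cluster of every revealed $p_0$-open vertex is contained in $U$. So there is no success. The explored set stays in the finite set $B\cup T\cup U\cup\partial U$ and every vertex is checked at most once, so the exploration terminates. The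 final explored set is
$$\mathcal R_f=B\cup K\cup\mathfrak D,$$
with $\mathfrak D$ the dead vertices, which are $p$-closed. All neighbors of $K$ are in $\mathcal R_f$, and $T\subset K\cup\mathfrak D$. So $K$ contains every $p$-open vertex of $T$ and is closed under passing to $p$-open neighbors in $V\setminus B$. Thus $K=U$ and $|K|\ge n$. Also a vertex of $\partial\mathcal R_f$ is not adjacent to $K$, so $\partial\mathcal R_f\subset\partial B\cup\partial\mathfrak D$.

**Step 7: the chances add up.** Each dead vertex was checked exactly once, when the explored set was a subset of $\mathcal R_f$. Treat $\mathcal R_f$ as a deterministic set inside $\mathbb P_{p_0}$, bound the probability of a union by the average over the $D$ neighbors, and use Proposition 2: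
$$\sum_i\vartheta_i\ge\sum_{z\in\mathfrak D}\vartheta_z(\mathcal R_f)\ge\sum_{z\in\mathfrak D}\frac1D\sum_{y\sim z}\mathbb P_{p_0}\big(y\in C_\infty(V\setminus\mathcal R_f)\big)\ge\frac1D\sum_{y\in\partial\mathcal R_f\cap\partial\mathfrak D}\mathbb P_{p_0}(y\in Y_{\mathcal R_f})$$
$$\ge\frac{\eta|\mathcal R_f|-|\partial B|}D\ge\frac{\eta n}D-|B| .$$
With (5), $\mathbb P(\mathcal E_T)\le e^{\varepsilon'|B|-\varepsilon'\eta n/D}$.

**Step 8: union bound.** If $|K_B|\ge n$ for $\omega=\omega_p$, then $\mathcal E_T$ occurs for $T=\{y\in\partial B:y$ is open and its cluster in $\omega_p|_{V\setminus B}$ is finite$\}$, which is nonempty. There are at most $2^{D|B|}$ sets $T$, so the claim holds with $C_1=D\log2+\varepsilon'$ and $c_1=\varepsilon'\eta/D$. $\square$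

## 10. Comparing weighted partition functions

Fix $p\in(p_c,1)$ and $C_1,c_1$ from Proposition 3. For $s\in(0,1)$ and finite $F,B$ let
$$w_B=(1-s)^{|C_\infty(V\setminus B)\cap F|},\qquad W_B=\mathbb E_pw_B,\qquad\Lambda(B)=\frac{W_B}{W_\emptyset} .$$
$W_\emptyset=\mathbb P(Z_F=0)$ is the denominator in (2). By how much can the weight grow if the set $B$ is made unavailable? The crude bound $\Lambda(B)\le1/W_\emptyset$ is useless, because $W_\emptyset\to0$ as $F\uparrow V$. We need a bound not depending on $F$.

**Proposition 4.** Let $\kappa_0=\min\big(1,\frac{c_1}{2(D+1)}\big)$. For every $\kappa\in(0,\kappa_0]$ there is $s\in(0,1)$ such that $\Lambda(B)\le2e^{\kappa|B|}$ for **all** finite $F$ and all finite nonempty $B$.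

The difficulty is that deleting $B$ removes from $C_\infty$ not only $B$ but also $K_B$, which may be large and is not independent of $w_B$. On the event that $K_B$ is large we will bound $\Lambda(B)$ by values of $\Lambda$ itself at larger sets, and then solve the resulting inequality.

**Step 1: constants.** Choose an integer $M\ge1$ with
$$\frac{2^{Dk}e^{C_1k-c_1Mk/2}}{1-e^{-c_1/2}}\le\frac12\quad\text{for all }k\ge1,$$
and then $s\in(0,1)$ with $(1-s)^{-(1+M)}\le e^\kappa$. Neither depends on $F$ or $B$.

**Step 2: small $K_B$.** We have $C_\infty\subset C_\infty(V\setminus B)\cup B\cup K_B$: if $v\in C_\infty\setminus B$ has a finite cluster in $\omega|_{V\setminus B}$, that cluster must be adjacent to $B$. So $w_\emptyset\ge(1-s)^{|B|+|K_B|}w_B$, and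
$$W_\emptyset\ge(1-s)^{(1+M)|B|}\,\mathbb E\big[w_B;|K_B|\le M|B|\big] .$$

**Step 3: large $K_B$.** For finite $S\subset V\setminus B$ all of whose connected components are adjacent to $B$, let $\mathcal A_S=\{S\text{ open},\ \partial S\setminus B\text{ closed}\}$ and $B'=B\cup S\cup\partial S$. Then $\{K_B=S\}\subset\mathcal A_S$. On $\mathcal A_S$ the components of $S$ are finite clusters of $\omega|_{V\setminus B}$ and $\partial S\setminus B$ is closed, so $C_\infty(V\setminus B)=C_\infty(V\setminus B')$. Since $\mathcal A_S$ depends on $\omega|_{B'}$ and $w_{B'}$ on $\omega|_{V\setminus B'}$,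
$$\mathbb E[w_B;K_B=S]\le\mathbb E[w_{B'};\mathcal A_S]=\mathbb P(\mathcal A_S)\,W_{B'} .$$
It was to gain this independence that we enlarged $\{K_B=S\}$ to $\mathcal A_S$.

**Step 4: the self-bounding inequality.** Split $W_B$ according to whether $|K_B|\le M|B|$ and divide by $W_\emptyset$:
$$\Lambda(B)\le(1-s)^{-(1+M)|B|}+\sum_{|S|>M|B|}\mathbb P(\mathcal A_S)\,\Lambda(B') .$$
Let $C_*=\sup_{B\ne\emptyset}\Lambda(B)e^{-\kappa|B|}$. It is finite: $C_*\le1/W_\emptyset\le(1-s)^{-|F|}$. If $\mathcal A_S$ occurs, $S$ is a union of some of the at most $D|B|$ clusters constituting $K_B$. So at most $2^{D|B|}$ sets $S$ occur simultaneously, each with $|S|\le|K_B|$. Also $|B'|\le|B|+(D+1)|S|$ and $\kappa(D+1)\le c_1/2$. Hence the last sum is at most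
$$C_*e^{\kappa|B|}2^{D|B|}\,\mathbb E\big[e^{\kappa(D+1)|K_B|};|K_B|>M|B|\big]\le C_*e^{\kappa|B|}2^{D|B|}\sum_{n>M|B|}e^{C_1|B|-c_1n/2}\le\tfrac12C_*e^{\kappa|B|},$$
by Proposition 3 and the choice of $M$ with $k=|B|$. The first term is at most $e^{\kappa|B|}$ by the choice of $s$. So $\Lambda(B)e^{-\kappa|B|}\le1+\frac12C_*$ for every $B\neq\emptyset$, that is, $C_*\le1+\frac12C_*$. As $C_*<\infty$, $C_*\le2$. $\square$

## 11. A Bernoulli process below the infinite clusters

We prove Theorem 1. Let $p\in(p_c,1)$. For $s\in(0,1)$ let $\xi$ be i.i.d. Bernoulli$(s)$, independent of $\omega$, and $Z=\xi X$.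

**Step 1: choice of $s$.** The aim is that, for suitable $s$ and $R$, $\mathbb P(X_{B_R(v)}\ne0\mid Z_F=0)\ge\frac12$ for all finite $F$. Choose $R$ with $\mathbb P(X_{B_R(v)}=0)\le\frac18$, for all $v$ by transitivity. Let $A=B_R(v)$. On $\{X_A=0\}$ let $S$ be the union of the (finite) open clusters meeting $A$, and $B'=A\cup S\cup\partial S$. For each finite $S_0$ all of whose components meet $A$, the event $\{X_A=0,S=S_0\}$ says that $S_0$ is open and $\partial S_0\cup(A\setminus S_0)$ is closed. So it depends only on $\omega$ in $B'_0=A\cup S_0\cup\partial S_0$, and on it $C_\infty=C_\infty(V\setminus B_0')$. By independence, summing over $S_0$ and using (2),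
$$\mathbb P(X_A=0\mid Z_F=0)=\frac{\mathbb E\big[(1-s)^{|C_\infty\cap F|};X_A=0\big]}{W_\emptyset}=\mathbb E\big[\Lambda(B');X_A=0\big]\le2\,\mathbb E\big[e^{\kappa|B'|};X_A=0\big]$$
for $\kappa\in(0,\kappa_0]$ and $s=s(\kappa)$ from Proposition 4. The right side no longer involves $F$. A vertex of $S\setminus A$ lies in a finite cluster of $\omega|_{V\setminus A}$ adjacent to $A$, so $|S|\le|A|+|K_A|$ and
$$|B'|\le|A|+(D+1)|S|\le(D+2)|A|+(D+1)|K_A| .$$
Since $\kappa_0(D+1)\le c_1/2$, Proposition 3 shows that $e^{\kappa_0((D+2)|A|+(D+1)|K_A|)}$ is integrable. By dominated convergence $2\,\mathbb E[e^{\kappa|B'|};X_A=0]\to2\,\mathbb P(X_A=0)\le\frac14$ as $\kappa\downarrow0$. Fix $\kappa$ for which it is at most $\frac12$, and then $s=s(\kappa)$. By transitivity the same choice works for all $v$. Thus for **all** finite $F$ and all $v$,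
$$\sum_{u\in B_R(v)}\mathbb P(X_u=1\mid Z_F=0)\ge\mathbb P(X_{B_R(v)}\ne0\mid Z_F=0)\ge\tfrac12 .\tag{6}$$

**Step 2: from a ball to a vertex.** Inequality (6) might have its mass on different vertices $u$ for different $F$; monotonicity in $F$ excludes this. By Corollary 1(a) the limit
$$\alpha_u=\lim_{F\uparrow V}\mathbb P(X_u=1\mid Z_F=0)=\inf_F\mathbb P(X_u=1\mid Z_F=0)$$
exists. By invariance $\alpha_u=\alpha$ does not depend on $u$. Letting $F\uparrow V$ in (6), $\alpha|B_R|\ge\frac12$, so $\alpha>0$.

**Step 3: all patterns.** Let $q=s\alpha>0$. By Corollary 1(b), for disjoint finite $F_1,F_0\not\ni v$ with $\mathbb P(Z_{F_1}=1,Z_{F_0}=0)>0$,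
$$\mathbb P(Z_v=1\mid Z_{F_1}=1,Z_{F_0}=0)\ge s\,\mathbb P(X_v=1\mid Z_{F_0}=0)\ge s\alpha=q .$$

**Step 4: the invariant coupling.** The pair $(X,Z)$ is an equivariant function of $(\omega,\xi)$, whose law is $\Gamma$-invariant, and $Z\le X$. By Step 3 the hypothesis of Lemma 1 holds with this $q$. So $X=\omega^\infty$ invariantly dominates $\nu_q$. Hence $p(\omega^\infty)\ge p_{\mathsf{inv}}(\omega^\infty)\ge q>0$. $\blacksquare$

## 12. The exact value of $p(\omega^\infty)$

Inequality (1) came from testing domination on the events $\{X_F\ne0\}$. Theorem 2(a) says that for $\omega^\infty$ these tests are sufficient. This is false for general processes, so we isolate the property that makes it true.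

**Definition.** Let $S$ be finite. (The law of) $X\in\{0,1\}^S$ is *of class $\mathcal D$* if $\mathbb P(X_S=0)>0$ and for all $s\in[0,1]^S$ the law with density proportional to $\prod_v(1-s_vX_v)$ is positively associated.

*Example 8.* Products of Bernoulli variables with parameters less than $1$ are of class $\mathcal D$: tilting gives again independent variables. An example outside the class: let $(X_1,X_2)$ be uniform on $\{(0,0),(1,0),(0,1)\}$, which is not positively associated (Example 5). Here $\mathbb P(X_1=0)=\mathbb P(X_2=0)=\frac23$ and $\mathbb P(X_1=X_2=0)=\frac13$, so with $1-q=\frac23$ the zero test holds on all sets ($\frac13\le\frac49$). But $\mathbb P(X_1=X_2=1)=0<q^2$, so $\nu_q$ is not dominated.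

The class is closed under the following operations: further tilts of this form, because $(1-sx)(1-s'x)=1-(s+s'-ss')x$ for $x\in\{0,1\}$; conditioning on $X_B=0$ (take $s=1$ on $B$); and passing to marginals (take $s=0$ off the subset). For $p<1$, $(\omega^\infty_v)_{v\in S}$ is of class $\mathcal D$ by Proposition 1, because the tilted law is the law of $X_S$ given $Z_S=0$, and $\mathbb P(X_S=0)\ge(1-p)^{|S|}>0$.

**Proposition 5.** Let $X$ be of class $\mathcal D$ on $S\ne\emptyset$, and let $c\in[0,\infty)^S$ satisfy $\mathbb P(X_B=0)\le e^{-c(B)}$ for all $B\subset S$, where $c(B)=\sum_{v\in B}c_v$. Then $X$ stochastically dominates the product of Bernoulli$(1-e^{-c_v})$.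

*Proof.* Induction on $|S|$; $|S|=1$ is clear. Let $|S|\ge2$.

**Step 1: submodularity.** Let $f(B)=-\log\mathbb P(X_B=0)<\infty$. It is nondecreasing, $f(\emptyset)=0$ and $c\le f$. Given $X_B=0$, $X$ is positively associated, so conditioning further on $X_w=0$ can only increase the probability of $X_v=0$. So $f(B\cup v)-f(B)=-\log\mathbb P(X_v=0\mid X_B=0)$ is nonincreasing in $B\not\ni v$, that is, $f$ is submodular. Call $B$ *tight* if $c(B)=f(B)$.

**Step 2: the case of a proper nonempty tight set $B$.** By induction $X_B$ dominates the product on $B$. For $A\subset S\setminus B$,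
$$\mathbb P(X_A=0\mid X_B=0)=e^{-(f(A\cup B)-f(B))}\le e^{-(c(A\cup B)-c(B))}=e^{-c(A)},$$
so by induction $X_{S\setminus B}$ given $X_B=0$ dominates the product on $S\setminus B$. For increasing $g$ of $X_{S\setminus B}$ and $B=B_1\sqcup B_0$ with $\mathbb P(X_{B_1}=1,X_{B_0}=0)>0$, association given $X_{B_0}=0$, used twice, gives
$$\mathbb E[g\mid X_{B_1}=1,X_{B_0}=0]\ge\mathbb E[g\mid X_{B_0}=0]\ge\mathbb E[g\mid X_B=0] .$$
So given any value of $X_B$, $X_{S\setminus B}$ dominates the product on $S\setminus B$. Couple first on $B$, and then on $S\setminus B$ given the result; this proves the claim.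

**Step 3: reduction to $S$ tight and no other nonempty tight set.** Replace $c$ by a vector of maximal total sum among all vectors $\ge c$ that are dominated by $f$ on every $B$. These form a compact set, and this replacement only strengthens the conclusion. By maximality every $v$ is in a tight set. Unions of tight sets are tight, since
$$f(B\cup B')\le f(B)+f(B')-f(B\cap B')\le c(B)+c(B')-c(B\cap B')=c(B\cup B') .$$
So $S$ is tight. If some proper nonempty set is tight, use Step 2. Assume from now on that there is none.

**Step 4: tilt at one vertex until a second tight set appears.** Fix $v\in S$. For $\sigma\in[0,1]$ let $\psi(\sigma)=-\log\mathbb E(1-\sigma X_v)$. It is continuous and nondecreasing, with $\psi(0)=0$ and $\psi(1)=f(\{v\})>c_v$. Let $\sigma_1$ satisfy $\psi(\sigma_1)=c_v$. For $\sigma\le\sigma_1$ let $\mathbb P^\sigma$ be the tilt by $1-\sigma X_v$, $f^\sigma(B)=-\log\mathbb P^\sigma(X_B=0)$, and $c^\sigma=c-\psi(\sigma)1_v\ge0$.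

If $v\in B$, then $\mathbb P^\sigma(X_B=0)=\mathbb P(X_B=0)e^{\psi(\sigma)}$, so $f^\sigma(B)=f(B)-\psi(\sigma)$ and $f^\sigma(B)-c^\sigma(B)=f(B)-c(B)\ge0$. For nonempty $B\not\ni v$, $f^\sigma(B)-c^\sigma(B)$ is continuous in $\sigma$ and positive at $\sigma=0$. At $\sigma_1$,
$$f^{\sigma_1}(S\setminus v)\le f^{\sigma_1}(S)=f(S)-c_v=c(S)-c_v=c^{\sigma_1}(S\setminus v).$$
In particular $\sigma_1>0$, since at $\sigma=0$ the difference is positive; so $c_v>0$ (if $c_v$ were $0$ we could take $\sigma_1=0$). Hence there is a smallest $\sigma_*\in(0,\sigma_1]$ at which $f^\sigma(B)=c^\sigma(B)$ for some nonempty $B\not\ni v$. At $\sigma_*$ we have $f^{\sigma_*}\ge c^{\sigma_*}$ on all sets and a proper nonempty tight set. So Step 2, applied to $\mathbb P^{\sigma_*}$ and $c^{\sigma_*}$, shows that $\mathbb P^{\sigma_*}$ dominates the product with parameters $1-e^{-c_u^{\sigma_*}}$.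

**Step 5: undo the tilt.** Let $\zeta$ be an independent Bernoulli$(\sigma_*)$ variable and say that $v$ *rings* if $\zeta X_v=1$. Then $\mathbb P(\text{no ring})=e^{-\psi(\sigma_*)}$, and the law of $X$ given no ring is $\mathbb P^{\sigma_*}$. Given a ring (which has positive probability, since $f(\{v\})>0$), $X_v=1$ and $X_{S\setminus v}$ has its law given $X_v=1$. By association this law dominates that of $X_{S\setminus v}$ under $\mathbb P$, which dominates that under $\mathbb P^{\sigma_*}$, because the density $1-\sigma_*X_v$ is decreasing. Since $c^{\sigma_*}=c$ off $v$, in both cases $X_{S\setminus v}$ dominates the same product. So $X$ dominates the following $Y$. Given no ring, $Y$ is a product vector with parameters $1-e^{-c_u^{\sigma_*}}$. Given a ring, $Y_v=1$ and $Y_{S\setminus v}$ is the product with parameters $1-e^{-c_u}$. Then $Y_{S\setminus v}$ is this product, it is independent of $Y_v$, and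
$$\mathbb P(Y_v=0)=e^{-\psi(\sigma_*)}e^{-(c_v-\psi(\sigma_*))}=e^{-c_v}. $$
So $Y$ has the required product law. $\square$

**Proof of Theorem 2(a).** Necessity: apply domination to the increasing event $\{X_F\ne0\}$. Sufficiency for $q<1$: apply Proposition 5 with $c_v=-\log(1-q)$ on every finite $S$; the hypothesis is the condition for all nonempty $B\subset S$. Monotone couplings on finite sets increasing to $V$ have a limit point, by compactness of $\{0,1\}^V\times\{0,1\}^V$, which is a monotone coupling on $V$. If $q=1$, both sides of the equivalence fail. The condition would force $\mathbb P(X_F=0)=0$, and so would domination of $\nu_1$, but $\mathbb P(X_F=0)\ge(1-p)^{|F|}>0$. Finally, $\mathbb P(X_F=0)\le(1-q)^{|F|}$ means $q\le1-\mathbb P(X_F=0)^{1/|F|}$, and the formula follows.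

**Proof of Theorem 2(b).** By (1), $p(\omega^\infty)\le1-(1-p)^{|\partial E|/|E|}$ for every finite nonempty $E$, hence $p(\omega^\infty)\le1-(1-p)^h$. If $G$ is amenable this is $0$, and then also $p_{\mathsf{inv}}(\omega^\infty)\le p(\omega^\infty)=0$. If $G$ is nonamenable and $p\in(p_c,1)$, Theorem 1 gives $p(\omega^\infty)\ge p_{\mathsf{inv}}(\omega^\infty)>0$. $\blacksquare$
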